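\title{The optimal error of spectral sparsifiers of the complete graph}

\begin{abstract}
We prove a conjecture of Srivastava and Trevisan: if a weighted graph of average degree $d$ on $n$ vertices approximates the Laplacian quadratic form of the complete graph within a factor $1\pm\epsilon$, then $\epsilon\ge(2-o(1))/\sqrt d$ when $n\to\infty$ first and $d\to\infty$ afterwards. Ramanujan graphs show that the constant $2$ is optimal. The proof compares a nonnegative test vector, the square root of the law of a random walk, with the same vector carrying alternating signs on breadth-first layers. It gives an explicit bound for finite $n$, which extends the result to $d=n^{o(1)}$; generalized polygons show that it fails for $d\sim n^{2/5}$. We also obtain a bound on the condition number of the Laplacian, and we show that asymptotically optimal sparsifiers are asymptotically unweighted and regular.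
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Sparsifiers of the clique}

Graphs are finite and undirected, without loops or multiple edges. For a graph $G=(V,E_G,w)$ with positive edge weights, the Laplacian is $L_G=D_G-A_G$, where $A_G$ is the weighted adjacency matrix and $D_G$ is the diagonal matrix of weighted degrees. Its quadratic form is
\[
x^TL_Gx=\sum_{uv\in E_G}w_{uv}(x_u-x_v)^2 ,\qquad x\in\mathbb R^V .
\]
A weighted graph $H$ on the same vertex set, with strictly positive weights, is an \emph{$\epsilon$ spectral sparsifier} of $G$ if $E_H\subseteq E_G$ and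
\[
(1-\epsilon)\,x^TL_Gx\ \le\ x^TL_Hx\ \le\ (1+\epsilon)\,x^TL_Gx\qquad\text{for all }x\in\mathbb R^V .
\]
We call $\epsilon$ the error. When $x$ is the indicator vector of a set, the form is the weight of the edges leaving the set, so a sparsifier preserves all cuts up to the factor $1\pm\epsilon$; the definition asks the same of all real vectors. A graph on $n$ vertices has \emph{average degree} $d$ if it has $dn/2$ edges. The weights play no part in this count.

Throughout, $G=K_n$ is the clique on $n$ vertices with unit weights, for which $x^TL_{K_n}x=n\|x\|^2-(\sum_vx_v)^2$. How small can $\epsilon$ be for a given average degree $d$? The question is one about eigenvalues.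

\begin{lemma}\label{lem:eig}
Let $H$ be a weighted graph on $n\ge2$ vertices with Laplacian eigenvalues $0=\lambda_1\le\lambda_2\le\dots\le\lambda_n$. Then $H$ is an $\epsilon$ spectral sparsifier of $K_n$ if and only if $(1-\epsilon)n\le\lambda_2$ and $\lambda_n\le(1+\epsilon)n$; in particular $\epsilon\ge0$. If $H$ is connected, so that $\lambda_2>0$, then multiplying all weights by $2n/(\lambda_2+\lambda_n)$ gives a sparsifier with error
$\epsilon=\frac{\lambda_n-\lambda_2}{\lambda_n+\lambda_2}<1$, and no multiple of $H$ has smaller error.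
\end{lemma}

\begin{proof}
Neither quadratic form changes when a constant is added to $x$, so it suffices to test $x\perp\mathbf 1$. For such $x$ we have $x^TL_{K_n}x=n\|x\|^2$, and $x^TL_Hx/\|x\|^2$ has minimum $\lambda_2$ and maximum $\lambda_n$. After multiplying the weights by $t>0$, the condition reads $\epsilon\ge\max(1-t\lambda_2/n,\ t\lambda_n/n-1)$. The first term decreases in $t$, the second increases, and they are equal at $t=2n/(\lambda_2+\lambda_n)$.
\end{proof}

If $d$ may grow freely with $n$, the question degenerates: $K_n$ itself has average degree $n-1$ and error $0$. We therefore hold $d$ fixed, let $n\to\infty$, and only then let $d\to\infty$. We write $o_{n,d}(1)$ for an error term that, after the limit $n\to\infty$, is bounded by an expression depending only on $d$ that tends to $0$ as $d\to\infty$; an example is $1/\sqrt d+d/n$.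

Consider first a connected $d$-regular graph with unit weights, and let $\mu_{\min}$ and $\mu_{\max}$ be the extreme eigenvalues of its adjacency matrix on $\mathbf 1^\perp$. Since $L=dI-A$, Lemma~\ref{lem:eig} gives the error
\[
\epsilon=\frac{\mu_{\max}-\mu_{\min}}{2d-\mu_{\max}-\mu_{\min}} .
\]
When both eigenvalues are of order $\sqrt d$, the quantity $\epsilon\sqrt d$ is asymptotically half the width of the interval $[\mu_{\min},\mu_{\max}]$, measured in units of $\sqrt d$. For a Ramanujan graph, that is, one with $|\mu_{\min}|,|\mu_{\max}|\le2\sqrt{d-1}$, the width is at most $4\sqrt{d-1}$, and the scaled graph is a sparsifier of the clique with error $(2+o_{n,d}(1))/\sqrt d$. In the other direction, Batson, Spielman and Srivastava showed that every spectral sparsifier of the clique of average degree $d$ has error at least $(1-o_{n,d}(1))/\sqrt d$, and Srivastava and Trevisan proved the bound $(2-o_{n,d}(1))/\sqrt d$ for sparsifiers whose girth tends to infinity with $n$. They conjectured that the girth hypothesis can be dropped. We take the problem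 from Chen, Shi and Trevisan \cite{CST}.

A \emph{family of average degree $d$} is a sequence of weighted graphs $H_n$ on $n$ vertices, with $n\to\infty$ along the sequence, each of average degree $d$, such that $H_n$ is an $\epsilon_n$ spectral sparsifier of $K_n$.

\medskip
\noindent\textbf{Conjecture} (Srivastava and Trevisan)\textbf{.} \emph{There is a function $\delta:(0,\infty)\to\mathbb R$ with $\delta(d)\to0$ as $d\to\infty$ such that for every $d$ and every family of average degree $d$, $\ \liminf_{n}\epsilon_n\ge(2-\delta(d))/\sqrt d$.}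
\medskip

A sparsifier has two freedoms that might let it beat a Ramanujan graph: it may choose unequal weights and degrees, and it may have short cycles. The second freedom has a visible effect. Suppose that the edges of an unweighted graph are partitioned into cliques of size $q+1$, with every vertex in $q+1$ of these cliques, so that $d=q(q+1)$. If $N$ is the vertex--clique incidence matrix, then $A=NN^T-(q+1)I$, and since $NN^T$ is positive semidefinite,
\begin{equation}\label{eq:cliques}
\mu_{\min}\ \ge\ -(q+1),
\end{equation}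
whatever the number of vertices. This is about $-\sqrt d$, not $-2\sqrt d$. So triangles can move one end of the spectrum inward, and a proof of the conjecture has to bound the width of the spectrum directly, without locating its two ends separately.

\subsection{Results}

\begin{theorem}\label{thm:conj}
There is a function $\delta:(0,\infty)\to\mathbb R$ with $\delta(d)=O\big((\log\log d/\log d)^2\big)$ as $d\to\infty$ such that for every $d$ and every family of average degree $d$,
\[
\liminf_{n}\epsilon_n\ \ge\ \frac{2-\delta(d)}{\sqrt d}.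
\]
\end{theorem}

Thus the conjecture holds, and the constant $2$ is optimal by the upper bound from Ramanujan graphs. Theorem~\ref{thm:conj} follows from a bound for a single graph.

\begin{theorem}\label{thm:finite}
Let $d\ge625$, let $r\ge1$ be an integer, and let $0<\eta\le1$. If a weighted graph $H$ on $n$ vertices with average degree $d$ is an $\epsilon$ spectral sparsifier of $K_n$, then
\begin{equation}\label{eq:finite}
\epsilon\sqrt d\ \ge\ 2\cos\frac{\pi}{r+2}-4r\eta-\frac{42}{\sqrt d}\Big(\frac7{\sqrt\eta}\Big)^{r-1}-\frac{2\sqrt d}{n}\Big(\frac{1.1\,d}{\eta}\Big)^{r}.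
\end{equation}
\end{theorem}

Here $r$ is the depth to which the proof explores the graph around a vertex, and edges of weight below $\eta n/d$ are ignored in this exploration. The error terms vanish in turn: the last as $n\to\infty$, the third as $d\to\infty$, the second as $\eta\to0$; and the main term tends to $2$ as $r\to\infty$. Because \eqref{eq:finite} is explicit, it also covers degrees that grow with $n$.

\begin{theorem}\label{thm:growing}
Let $H_n$ be $\epsilon_n$ spectral sparsifiers of $K_n$ of average degree $d=d(n)\to\infty$.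
\begin{enumerate}
\item[(a)] If $d=n^{o(1)}$, then $\liminf\epsilon_n\sqrt d\ge2$.
\item[(b)] If $d^{\,r+1/2}=o(n)$ for a fixed integer $r\ge1$, then $\liminf\epsilon_n\sqrt d\ge2\cos\frac{\pi}{r+2}$.
\item[(c)] The hypothesis in {\rm(a)} cannot be relaxed to $d=O(n^{2/5})$ or to $d=O(n^{2/3})$: there are examples with $d\sim n^{2/5}$ and $\epsilon_n\sqrt d\to\frac32$, and with $d\sim n^{2/3}$ and $\epsilon_n\sqrt d\to1$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:cond}
Let $H$ be a connected weighted graph on $n$ vertices of average degree $d$, with Laplacian eigenvalues $0<\lambda_2\le\dots\le\lambda_n$. If $d\ge625$ and $R$ is the right side of \eqref{eq:finite} for any admissible $r$ and $\eta$, then $\lambda_n/\lambda_2\ge1+2R/\sqrt d$. Hence $\lambda_n/\lambda_2\ge1+(4-o_{n,d}(1))/\sqrt d$.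
\end{corollary}

Finally, a sparsifier that attains the constant $2$ can make almost no use of weights or of unequal degrees. Let $\deg(v)$ be the number of edges at $v$.

\begin{theorem}\label{thm:rigid}
Let $H_j$ be $\epsilon_j$ spectral sparsifiers of $K_{n_j}$ of average degree $d_j\to\infty$ with $d_j=n_j^{o(1)}$, and suppose that $\limsup\epsilon_j\sqrt{d_j}\le2$. Then, suppressing the index $j$,
\[
\frac{2}{nd}\sum_{uv\in E_H}\Big|\frac dn\,w_{uv}-1\Big|\to0
\qquad\text{and}\qquad
\frac1n\sum_{v}\Big|\frac{\deg(v)}{d}-1\Big|\to0 .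
\]
\end{theorem}

In particular, all but $o(nd)$ edges have weight $(1+o(1))\,n/d$.

Section~\ref{sec:sign} proves the comparison inequality on which everything rests, and Section~\ref{sec:small} applies it by hand at depth one and two. Section~\ref{sec:proof} proves Theorem~\ref{thm:finite}. The limiting statements follow in Section~\ref{sec:limits}, the examples in Section~\ref{sec:polygons}, and rigidity in Section~\ref{sec:rigid}.

\section{A vector and its signed copy}\label{sec:sign}

Let $H$ be an $\epsilon$ spectral sparsifier of $K_n$. Degrees in $K_n$ are about $n$, so we divide by $n$. Put $a_{uv}=w_{uv}/n$ for $uv\in E_H$ and $a_{uv}=0$ otherwise, and let $A=(a_{uv})$, $D_v=\sum_ua_{uv}$, $D=\operatorname{diag}(D_v)$ and $L=D-A=L_H/n$. The definition of a sparsifier becomes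
\begin{equation}\label{eq:form}
(1-\epsilon)\Big(\|x\|^2-\frac1n\Big(\sum_vx_v\Big)^2\Big)\ \le\ x^TLx\ \le\ (1+\epsilon)\Big(\|x\|^2-\frac1n\Big(\sum_vx_v\Big)^2\Big).
\end{equation}
Taking for $x$ the indicator vector $\mathbf 1_v$ of a vertex gives
\begin{equation}\label{eq:deg0}
(1-\epsilon)\Big(1-\frac1n\Big)\ \le\ D_v\ \le\ (1+\epsilon)\Big(1-\frac1n\Big).
\end{equation}
So all weighted degrees are close to $1$, and a typical edge should have $a_{uv}\approx1/d$.

To bound the width of the spectrum from below we need two vectors of the same norm whose quadratic forms differ by as much as possible. Only the difference matters, so we choose the pair to make the terms that we cannot control cancel.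

\begin{lemma}\label{lem:sign}
For all $\alpha:V\to[0,\infty)$ and $s:V\to\{\pm1\}$,
\[
4\sum_{uv\in E_H,\ s_u\ne s_v}a_{uv}\,\alpha_u\alpha_v\ \le\ \Big(2\epsilon+\frac{|\operatorname{supp}\alpha|}{n}\Big)\|\alpha\|^2 .
\]
\end{lemma}

\begin{proof}
Let $\alpha'_u=s_u\alpha_u$, so $\|\alpha'\|=\|\alpha\|$. If $s_u=s_v$, then $(\alpha'_u-\alpha'_v)^2=(\alpha_u-\alpha_v)^2$. If $s_u\ne s_v$, then $(\alpha'_u-\alpha'_v)^2-(\alpha_u-\alpha_v)^2=(\alpha_u+\alpha_v)^2-(\alpha_u-\alpha_v)^2=4\alpha_u\alpha_v$. So the left side equals $\alpha'^TL\alpha'-\alpha^TL\alpha$. The upper bound in \eqref{eq:form} for $\alpha'$ and the lower bound for $\alpha$ show that this is at most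
\[
(1+\epsilon)\|\alpha\|^2-(1-\epsilon)\Big(\|\alpha\|^2-\frac1n\Big(\sum_v\alpha_v\Big)^2\Big)\ \le\ 2\epsilon\|\alpha\|^2+\frac1n\Big(\sum_v\alpha_v\Big)^2 ,
\]
where we used $\epsilon\ge0$. By the Cauchy--Schwarz inequality, $(\sum_v\alpha_v)^2\le|\operatorname{supp}\alpha|\,\|\alpha\|^2$.
\end{proof}

Three features of the lemma will be used. Edges between vertices of the same sign do not appear. The diagonal term $\sum_vD_v\alpha_v^2$, which \eqref{eq:deg0} determines only up to an error of the same order $\epsilon$ as the quantity we want to bound, does not appear either. And since $\alpha\ge0$, every term on the left is nonnegative, so we may keep the edges we understand and discard the rest. The price is the term $|\operatorname{supp}\alpha|/n$, which must be $o(1/\sqrt d)$; it measures how far $\alpha$ is from being orthogonal to $\mathbf 1$.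

\section{Depth one and depth two}\label{sec:small}

Fix a vertex $v$ and let the sign alternate with the distance from $v$. It remains to choose $\alpha$ on each layer. Let $P(u,u')=a_{uu'}/D_u$ be the transition probabilities of the random walk on $H$. If $p$ is a probability distribution on a layer, then $c\sqrt p$ has squared norm $c^2$, and the distribution adapted to the weights is the law of the walk.

\subsection{Depth one: the role of the weights}

\begin{proposition}\label{prop:one}
If $H$ has average degree $d$ and $\epsilon<1$, then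
$\displaystyle \epsilon\ge\frac{(1-\epsilon)(1-1/n)}{\sqrt d}-\frac{d+1}{2n}$.
\end{proposition}

\begin{proof}
Choose $v$ with $\deg(v)\le d$; by \eqref{eq:deg0}, $D_v>0$. Put $\alpha_v=1/\sqrt2$ and $s_v=1$, put $\alpha_u=\sqrt{P(v,u)/2}$ and $s_u=-1$ for the neighbors $u$ of $v$, and put $\alpha=0$, $s=1$ elsewhere. Then $\|\alpha\|^2=1$, and Lemma~\ref{lem:sign} gives
\[
2D_v^{-1/2}\sum_ua_{uv}^{3/2}\ \le\ 2\epsilon+\frac{\deg(v)+1}{n}.
\]
H\"older's inequality with exponents $\frac32$ and $3$ gives $D_v=\sum_ua_{uv}\le\big(\sum_ua_{uv}^{3/2}\big)^{2/3}\deg(v)^{1/3}$, so the left side is at least $2D_v/\sqrt{\deg(v)}$. Now use \eqref{eq:deg0} and $\deg(v)\le d$.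
\end{proof}

For fixed $d$ this gives $\liminf\epsilon_n\ge1/(\sqrt d+1)$, the conjectured order with constant $1=2\cos\frac\pi3$. H\"older's inequality is tight when the weights at $v$ are equal, so unequal weights only raise the bound. Edges among the neighbors of $v$ never entered.

\subsection{Depth two: the role of short cycles}\label{sub:two}

Let $H$ be $d$-regular with all $a_{uv}$ equal to $\beta/d$, so that $\beta$ is the common value of $D_v$ and $P(u,u')=1/d$ on edges. Let $S_1,S_2$ be the sets of vertices at distance $1$ and $2$ from $v$. For $z\in S_2$ let $e(z)\ge1$ be the number of its neighbors in $S_1$, and let $t$ be the number of edges inside $S_1$, that is, of triangles at $v$. The walk from $v$ is at a given $u\in S_1$ after one step with probability $1/d$, and at $z\in S_2$ after two steps with probability $e(z)/d^2$. Take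
\[
\alpha_v=c_0,\qquad \alpha_u=c_1/\sqrt d\ \ (u\in S_1),\qquad \alpha_z=c_2\sqrt{e(z)}/d\ \ (z\in S_2),
\]
with $c_0^2+c_1^2+c_2^2=1$ and signs $+,-,+$. Then $\|\alpha\|^2\le1$ and $|\operatorname{supp}\alpha|\le1+d^2$, and the sum in Lemma~\ref{lem:sign} equals
\[
\beta\Big(c_0c_1\,d^{-1/2}+c_1c_2\,d^{-5/2}\sum_{z\in S_2}e(z)^{3/2}\Big).
\]
A cycle of length four through $v$ can only make some $e(z)$ larger than $1$, and this helps:
$\sum_ze(z)^{3/2}\ge\sum_ze(z)=d(d-1)-2t$. Triangles reduce the number of edges from $S_1$ to $S_2$, but the sparsifier condition itself limits them. The edges leaving $S_1$ number $d^2-2t$, so the lower bound in \eqref{eq:form} for $x=\mathbf 1_{S_1}$ reads $(\beta/d)(d^2-2t)\ge(1-\epsilon)(d-d^2/n)$. With $\beta\le1+\epsilon$ and $\frac{1-\epsilon}{1+\epsilon}\ge1-2\epsilon$ this gives $2t/d^2\le2\epsilon+d/n$. Choosing $(c_0,c_1,c_2)=(\frac12,\frac1{\sqrt2},\frac12)$, so that $c_0c_1=c_1c_2=\frac1{2\sqrt2}$, we obtain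
\[
\epsilon\sqrt d\ \ge\ \frac{\beta}{\sqrt2}\Big(2-\frac1d-2\epsilon-\frac dn\Big)-\frac{\sqrt d\,(1+d^2)}{2n}.
\]
If $d\to\infty$, $\epsilon\to0$ and $d^{5/2}=o(n)$, the right side tends to $\sqrt2=2\cos\frac\pi4$.

The computation shows why the comparison is needed. When $\epsilon=O(1/\sqrt d)$ and $n$ is large, only a fraction $O(1/\sqrt d)$ of the edges at $S_1$ stay inside $S_1$. This is negligible as a probability, but not as a contribution to a single quadratic form: these edges add $2t\beta c_1^2/d^2$ to $x^TAx$ for $x=s\alpha$, and in the graphs of \eqref{eq:cliques}, where $2t\ge d(q-1)$, this is at least $\beta c_1^2(q-1)/d$, of the same order $1/\sqrt d$ as the main term. In Lemma~\ref{lem:sign} the contribution cancels, and the triangles cost only a factor $1-O(\epsilon)$.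

\subsection{The choice of coefficients}

At depth $r$ each pair of consecutive layers contributes about $c_kc_{k+1}/\sqrt d$, so that $\epsilon\sqrt d$ is bounded below by about $2\sum_kc_kc_{k+1}$. This is the adjacency form of the path on $r+1$ vertices, and we take its positive eigenvector.

\begin{lemma}\label{lem:path}
For every integer $r\ge1$ there are $c_0,\dots,c_r>0$ with $\sum_{k=0}^rc_k^2=1$ and $\sum_{k=0}^{r-1}c_kc_{k+1}=\cos\frac{\pi}{r+2}$.
\end{lemma}

\begin{proof}
Let $\theta=\pi/(r+2)$ and $c_k=\kappa\sin((k+1)\theta)$ for $-1\le k\le r+1$, with $\kappa>0$ chosen to normalize. Then $c_{-1}=c_{r+1}=0$, $c_k>0$ for $0\le k\le r$, and $c_{k-1}+c_{k+1}=2\cos\theta\cdot c_k$. Multiply by $c_k$ and sum over $0\le k\le r$.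
\end{proof}

\section{Proof of the finite bound}\label{sec:proof}

Let $d,r,\eta,H,\epsilon$ be as in Theorem~\ref{thm:finite}. The right side of \eqref{eq:finite} is less than $2$, so we may assume
\begin{equation}\label{eq:apriori}
\epsilon\ \le\ \sigma:=\frac{2.5}{\sqrt d}\ \le\ \frac1{10},
\end{equation}
where the last inequality is the hypothesis $d\ge625$. This assumption says that $H$ is already a good expander, and it takes the place of a girth hypothesis. The slack between $2$ and $2.5$ lets the same estimates serve in Section~\ref{sec:rigid}.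

Let $D_{\min}$ and $D_{\max}$ be the least and largest of the $D_v$. Since $d\le n-1$, we have $1/n<1/d=\sigma^2/6.25\le0.05\,\sigma$, and \eqref{eq:deg0} gives
\begin{equation}\label{eq:deg}
0.89\le1-1.05\,\sigma\le D_{\min}\le D_{\max}\le1+\epsilon\le1.1,\qquad \frac{D_{\max}}{D_{\min}}\le1.25 .
\end{equation}
Let $W=\sum_vD_v$, so $nD_{\min}\le W\le nD_{\max}$. An \emph{ordered edge} is a pair $(u,u')$ with $uu'\in E_H$; there are $nd$ of them.

\subsection{The stationary walk and its mixing}

At depth one it was enough to pick a vertex of small degree. At larger depth such a vertex may have neighbors of large degree, and the average degree says nothing about a particular ball. We therefore average over the center $v$, with the distribution that makes every step of the walk look alike. Let $\pi(v)=D_v/W$. Since $\pi(u)P(u,u')=a_{uu'}/W$, summing over $u$ gives $\pi(u')$, so $\pi$ is stationary. Let $X_0,X_1,\dots$ be the Markov chain with transition matrix $P=D^{-1}A$ and $X_0\sim\pi$, with law $\mathbb P$; write $\mathbb P_v,\mathbb E_v$ for the chain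 started at $v$. Then for every $k\ge0$,
\begin{equation}\label{eq:edge}
\mathbb P(X_k=u,\ X_{k+1}=u')=\frac{a_{uu'}}{W}.
\end{equation}

In Section~\ref{sub:two} we needed most edges at $S_1$ to lead to $S_2$. In general we need the walk to reach a new layer at each of $r$ steps, that is, to avoid the small set that has already been explored. The following estimate provides this.

\begin{lemma}\label{lem:mix}
For $m\ge1$, $v\in V$ and $B\subseteq V$,
\[
\mathbb P_v(X_m\in B)\ \le\ 1.25\,\frac{|B|}{n}+\sqrt{1.25}\,\Big(\frac6{\sqrt d}\Big)^m\sqrt{|B|}.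
\]
\end{lemma}

\begin{proof}
Let $Q=D^{-1/2}AD^{-1/2}$, a symmetric matrix with $P^m=D^{-1/2}Q^mD^{1/2}$. The unit vector $\varphi=(\sqrt{D_u/W})_u$ satisfies $Q\varphi=\varphi$, because $A\mathbf 1=D\mathbf 1$. We bound $Q$ on $\varphi^\perp$. Let $y\perp\varphi$ and $x=D^{-1/2}y$. Then $\sum_uD_ux_u=0$, $\|y\|^2=\sum_uD_ux_u^2$ and $y^T(I-Q)y=x^TLx$.

For the lower bound let $\bar x=\frac1n\sum_ux_u$. Since $\sum_uD_ux_u=0$, we have $\sum_uD_u(x_u-\bar x)^2=\sum_uD_ux_u^2+W\bar x^2$, and hence
\[
\|y\|^2\le\sum_uD_u(x_u-\bar x)^2\le D_{\max}\sum_u(x_u-\bar x)^2=D_{\max}\Big(\|x\|^2-\frac1n\Big(\sum_ux_u\Big)^2\Big).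
\]
By \eqref{eq:form} and \eqref{eq:deg}, $x^TLx\ge\frac{1-\epsilon}{1+\epsilon}\|y\|^2\ge(1-2\sigma)\|y\|^2$. For the upper bound, $\|x\|^2\le\|y\|^2/D_{\min}$, so
\[
x^TLx\le(1+\sigma)\|x\|^2\le\frac{1+\sigma}{1-1.05\sigma}\|y\|^2=\Big(1+\frac{2.05\,\sigma}{1-1.05\sigma}\Big)\|y\|^2\le(1+2.4\,\sigma)\|y\|^2 ,
\]
using $1-1.05\sigma\ge0.89$. Thus $|y^TQy|\le2.4\sigma\|y\|^2=(6/\sqrt d)\|y\|^2$ on $\varphi^\perp$.

The symmetric matrix $M=Q-\varphi\varphi^T$ annihilates $\varphi$ and agrees with $Q$ on $\varphi^\perp$, so its operator norm is at most $6/\sqrt d$. Since $M\varphi=0$ and $\varphi^TM=0$, we have $Q^m=\varphi\varphi^T+M^m$. Therefore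
\[
\mathbb P_v(X_m\in B)=D_v^{-1/2}\,\mathbf 1_v^TQ^mD^{1/2}\mathbf 1_B=\sum_{u\in B}\frac{D_u}{W}+D_v^{-1/2}\,\mathbf 1_v^TM^mD^{1/2}\mathbf 1_B .
\]
The first term is at most $D_{\max}|B|/(nD_{\min})$ and the second is at most $D_{\min}^{-1/2}(6/\sqrt d)^m\sqrt{D_{\max}|B|}$. Now apply \eqref{eq:deg}.
\end{proof}

\subsection{Heavy edges and geodesic walks}

Both Lemma~\ref{lem:sign} and Lemma~\ref{lem:mix} are useful only for small sets, and balls in $H$ need not be small. Indeed, join one vertex to all its non-neighbors by edges of weight $\gamma$. This adds at most $\gamma\,x^TL_{K_n}x$ to the quadratic form, so it raises the error by at most $\gamma$; it raises the average degree by less than $2$; and every ball of radius $2$ becomes the whole of $V$. We therefore build the layers from heavy edges only. Let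
\[
F=\{uu'\in E_H:\ a_{uu'}\ge\eta/d\},\qquad \Delta=\frac{1.1\,d}{\eta}.
\]
A vertex $u$ with $f$ edges of $F$ has $f\eta/d\le D_u\le1.1$, so the graph $(V,F)$ has maximum degree at most $\Delta$. Let $S_k(v)$ and $B_k(v)$ be the sets of vertices at distance exactly $k$ and at most $k$ from $v$ in $(V,F)$. Since $\Delta\ge2$,
\begin{equation}\label{eq:ball}
|B_k(v)|\le\sum_{i\le k}\Delta^i\le2\Delta^k .
\end{equation}
For $k\ge0$ let $\mathcal G_k$ be the event that $X_iX_{i+1}\in F$ and $X_{i+1}\in S_{i+1}(X_0)$ for all $0\le i<k$; in words, $X_0,\dots,X_k$ is a geodesic of $(V,F)$. The event $\mathcal G_0$ is certain, and $\mathcal G_{k+1}\subseteq\mathcal G_k$.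

\begin{lemma}\label{lem:geo}
$\displaystyle \mathbb P(\mathcal G_r^c)\ \le\ \tau:=1.2\,r\eta+\frac{12}{\sqrt d}\Big(\frac7{\sqrt\eta}\Big)^{r-1}+\frac{5\Delta^{r-1}}{n}$.
\end{lemma}

\begin{proof}
If $\mathcal G_r$ fails, there is an index $i<r$ such that $\mathcal G_i$ holds and $\mathcal G_{i+1}$ fails. Then either $X_iX_{i+1}\notin F$, or $X_iX_{i+1}\in F$ and $X_{i+1}\notin S_{i+1}(X_0)$. In the second case $X_i\in S_i(X_0)$ forces $X_{i+1}\in B_{i+1}(X_0)$, and so $X_{i+1}\in B_i(X_0)$. Hence
\[
\mathbb P(\mathcal G_r^c)\le\sum_{i<r}\mathbb P(X_iX_{i+1}\notin F)+\sum_{i<r}\mathbb P\big(X_{i+1}\in B_i(X_0)\big).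
\]
By \eqref{eq:edge}, the probability of a light step is the sum of $a_{uu'}/W$ over ordered edges with $a_{uu'}<\eta/d$. There are at most $nd$ of these, so
\[
\mathbb P(X_iX_{i+1}\notin F)\le\frac{nd}{W}\cdot\frac\eta d\le\frac{\eta}{D_{\min}}\le1.2\,\eta .
\]
For the second sum, condition on $X_0=v$ and apply Lemma~\ref{lem:mix} with $m=i+1$ and $B=B_i(v)$. By \eqref{eq:ball} and $\sqrt{2.5}\le1.6$,
\[
\mathbb P_v\big(X_{i+1}\in B_i(v)\big)\le\frac{2.5\,\Delta^i}{n}+1.6\cdot\frac6{\sqrt d}\Big(\frac{6\sqrt\Delta}{\sqrt d}\Big)^i\le\frac{2.5\,\Delta^i}{n}+\frac{10}{\sqrt d}\Big(\frac7{\sqrt\eta}\Big)^i ,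
\]
since $6\sqrt{\Delta/d}=6\sqrt{1.1/\eta}\le7/\sqrt\eta$. A geometric sum with ratio $\rho>1$ satisfies $\sum_{i<r}\rho^i\le\rho^{r-1}/(1-1/\rho)$. With $\rho=\Delta\ge2$ the factor $1/(1-1/\rho)$ is at most $2$, and with $\rho=7/\sqrt\eta\ge7$ it is at most $\frac76$. This gives $5\Delta^{r-1}/n$ and $\frac{70}{6}\le12$.
\end{proof}

Each step of the walk gains a factor of order $1/\sqrt d$ in Lemma~\ref{lem:mix}, and each layer of the ball loses a factor of order $\sqrt d$. The walk has made $i+1$ steps while the ball has radius $i$, and the one spare factor $1/\sqrt d$ makes the probability small. It has to absorb the constant $7/\sqrt\eta$ lost per step, which is what limits the depth $r$.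

\subsection{The test vectors}

The law of $X_k$ is not supported on the layer $S_k(v)$, so we restrict it to geodesic walks.

\begin{proposition}\label{prop:key}
With $c_0,\dots,c_r$ as in Lemma~\ref{lem:path},
\begin{equation}\label{eq:key}
\sqrt{D_{\min}}\ \sum_{k=0}^{r-1}c_kc_{k+1}\,\mathbb E\Big[\sqrt{a_{X_kX_{k+1}}}\ \mathbf 1_{\mathcal G_{k+1}}\Big]\ \le\ \frac\epsilon2+\frac{\Delta^r}{2n}.
\end{equation}
\end{proposition}

\begin{proof}
Fix $v$, write $S_k=S_k(v)$, and let $p_k(u)=\mathbb P_v(\mathcal G_k,\ X_k=u)$, which is supported on $S_k$. For $u\in S_k$ with $0\le k\le r$ put $\alpha_u=c_k\sqrt{p_k(u)}$ and $s_u=(-1)^k$; elsewhere put $\alpha=0$ and $s=1$. The layers are disjoint, so this is well defined, $\|\alpha\|^2=\sum_kc_k^2\,\mathbb P_v(\mathcal G_k)\le1$, and $|\operatorname{supp}\alpha|\le2\Delta^r$ by \eqref{eq:ball}.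

Call $(u,u')$ a \emph{$k$-step} if $u\in S_k$, $u'\in S_{k+1}$ and $uu'\in F$. For a $k$-step, the event $\{\mathcal G_k,\ X_k=u,\ X_{k+1}=u'\}$ has probability $p_k(u)P(u,u')$ by the Markov property. As $(u,u')$ runs over all $k$-steps, these events partition $\mathcal G_{k+1}$. In particular $p_{k+1}(u')\ge p_k(u)P(u,u')$; other geodesics into $u'$ only increase the left side, as the numbers $e(z)$ did in Section~\ref{sub:two}. Therefore
\[
a_{uu'}\sqrt{p_k(u)\,p_{k+1}(u')}\ \ge\ a_{uu'}\,p_k(u)\sqrt{P(u,u')}\ =\ p_k(u)P(u,u')\sqrt{D_u\,a_{uu'}},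
\]
where the equality uses $a_{uu'}/\sqrt{P(u,u')}=\sqrt{D_ua_{uu'}}$. Summing over $k$-steps,
\[
\sum_{k\text{-steps}}a_{uu'}\,\alpha_u\alpha_{u'}\ \ge\ c_kc_{k+1}\sqrt{D_{\min}}\ \mathbb E_v\Big[\sqrt{a_{X_kX_{k+1}}}\ \mathbf 1_{\mathcal G_{k+1}}\Big].
\]
The $k$-steps for $0\le k<r$ are distinct edges with endpoints of opposite sign. The other edges with endpoints of opposite sign are light edges or edges with $\alpha_u\alpha_{u'}=0$, and they contribute nonnegatively in Lemma~\ref{lem:sign}. So four times the sum over $k$ of the right sides is at most $2\epsilon+2\Delta^r/n$. Divide by $4$ and average over $v\sim\pi$.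
\end{proof}

\subsection{From weights to the number of edges}

It remains to bound the expected square root of the weight of a step from below. The number of edges enters through an exact identity: by \eqref{eq:edge}, summing over ordered edges,
\begin{equation}\label{eq:inverse}
\mathbb E\Big[\frac1{a_{X_kX_{k+1}}}\Big]=\sum_{(u,u')}\frac{a_{uu'}}{W}\cdot\frac1{a_{uu'}}=\frac{nd}{W}.
\end{equation}
Without the indicator, Jensen's inequality for the convex function $t\mapsto t^{-1/2}$ would give $\mathbb E\sqrt a\ge(W/nd)^{1/2}$. H\"older's inequality gives a version that survives restriction to an event. Write $a=a_{X_kX_{k+1}}$ and $\mathcal G=\mathcal G_{k+1}$ with $k<r$. With exponents $\frac32$ and $3$,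
\[
\mathbb P(\mathcal G)=\mathbb E\big[(\mathbf 1_{\mathcal G}\,a^{1/3})\,a^{-1/3}\big]\le\mathbb E\big[\mathbf 1_{\mathcal G}\sqrt a\,\big]^{2/3}\Big(\frac{nd}{W}\Big)^{1/3}.
\]
Since $W/n\ge D_{\min}$ and $\mathcal G_r\subseteq\mathcal G_{k+1}$, Lemma~\ref{lem:geo} yields, with $t_+=\max(t,0)$,
\begin{equation}\label{eq:holder}
\mathbb E\Big[\sqrt{a_{X_kX_{k+1}}}\ \mathbf 1_{\mathcal G_{k+1}}\Big]\ \ge\ \mathbb P(\mathcal G_r)^{3/2}\sqrt{\frac{W}{nd}}\ \ge\ \sqrt{D_{\min}}\,(1-\tau)_+^{3/2}\,d^{-1/2}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:finite}]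
Let $\theta=\pi/(r+2)$ and $\zeta=(1-\tau)_+^{3/2}\in[0,1]$. Inserting \eqref{eq:holder} in \eqref{eq:key} and using Lemma~\ref{lem:path},
\[
\epsilon\sqrt d\ \ge\ 2\cos\theta\cdot D_{\min}\,\zeta-\frac{\sqrt d\,\Delta^r}{n}.
\]
We have $\zeta\ge1-\frac32\tau$: for $\tau\le1$ the right side is the tangent line at $0$ of the convex function $(1-\tau)^{3/2}$, and for $\tau>1$ it is negative. By \eqref{eq:deg}, $D_{\min}\ge1-1.05\sigma\ge1-3/\sqrt d$. Hence $D_{\min}\zeta\ge\zeta-3\zeta/\sqrt d\ge1-\frac32\tau-3/\sqrt d$, and since $0<\cos\theta\le1$,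
\[
\epsilon\sqrt d\ \ge\ 2\cos\theta-\frac6{\sqrt d}-3\tau-\frac{\sqrt d\,\Delta^r}{n}.
\]
Now $3\tau=3.6\,r\eta+\frac{36}{\sqrt d}(7/\sqrt\eta)^{r-1}+15\Delta^{r-1}/n$. We have $3.6\,r\eta\le4r\eta$. Since $(7/\sqrt\eta)^{r-1}\ge1$, the terms $6/\sqrt d$ and $\frac{36}{\sqrt d}(7/\sqrt\eta)^{r-1}$ add up to at most $\frac{42}{\sqrt d}(7/\sqrt\eta)^{r-1}$. Since $15\le\sqrt d\,\Delta$, the two terms with denominator $n$ add up to at most $2\sqrt d\,\Delta^r/n$. This is \eqref{eq:finite}.
\end{proof}

Apart from the inequality $d\le n-1$, the number of edges was used in two places: to show that the walk rarely takes a light edge, and in \eqref{eq:inverse}. Both inequalities in the definition of a sparsifier were used in Lemma~\ref{lem:sign} and again in Lemma~\ref{lem:mix}.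

\section{Passing to the limit}\label{sec:limits}

\begin{proof}[Proof of Theorem~\ref{thm:conj}]
The main term of \eqref{eq:finite} falls short of $2$ by about $r^{-2}$. To make $r\eta$ of the same order we take $\eta=r^{-3}$, and then the third term allows $r\log r$ to be a small multiple of $\log d$.

Logarithms are natural. Let $d_1\ge625$ be a constant such that $\log d\ge8$ and $r:=\lfloor\log d/(8\log\log d)\rfloor\ge1$ for all $d\ge d_1$. For $d<d_1$ put $\delta(d)=2$; the claim then holds because $\epsilon_n\ge0$. For $d\ge d_1$ put $\eta=r^{-3}$ and let $n\to\infty$ in \eqref{eq:finite} with $d,r,\eta$ fixed, so that the last term vanishes. The inequality $2-2\cos x\le x^2$ gives $2-2\cos\frac\pi{r+2}\le\pi^2/(r+2)^2\le10/r^2$, and $4r\eta=4/r^2$. Since $\log7\le\log8\le\log\log d$ and $r\le\log d$,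
\[
\Big(\frac7{\sqrt\eta}\Big)^{r-1}=(7r^{3/2})^{r-1}\le\exp\big(r(\log7+\tfrac32\log r)\big)\le\exp\big(\tfrac52\,r\log\log d\big)\le d^{5/16}.
\]
So the claim holds with $\delta(d)=14/r^2+42\,d^{-3/16}$. As $\lfloor t\rfloor\ge t/2$ for $t\ge1$, we have $r\ge\log d/(16\log\log d)$, and $\delta(d)=O((\log\log d/\log d)^2)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growing}{\rm(a)} and {\rm(b)}]
For (b), fix $\eta$ and let $n\to\infty$ in \eqref{eq:finite}, which applies once $d\ge625$. The third term tends to $0$ because $d\to\infty$, and the last term is $2(1.1/\eta)^r\,d^{\,r+1/2}/n\to0$. So $\liminf\epsilon_n\sqrt d\ge2\cos\frac\pi{r+2}-4r\eta$, and we let $\eta\to0$. If $d=n^{o(1)}$, then (b) applies for every $r$, and letting $r\to\infty$ gives (a).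
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:cond}]
Scaling the weights changes neither $d$ nor $\lambda_n/\lambda_2$. By Lemma~\ref{lem:eig} we may assume that $H$ is an $\epsilon$ sparsifier of $K_n$ with $\lambda_2=(1-\epsilon)n$, $\lambda_n=(1+\epsilon)n$ and $0\le\epsilon<1$. Then $\lambda_n/\lambda_2=\frac{1+\epsilon}{1-\epsilon}\ge1+2\epsilon$, and $\epsilon\ge R/\sqrt d$ by Theorem~\ref{thm:finite}. For the last assertion choose $r$ and $\eta$ as in the proof of Theorem~\ref{thm:conj}; then $4-2R$ is at most $2\delta(d)$ plus a term that tends to $0$ as $n\to\infty$.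
\end{proof}

\section{Generalized polygons}\label{sec:polygons}

We prove Theorem~\ref{thm:growing}(c). When $d$ is a fixed power of $n$, balls of bounded radius exhaust the graph, and the method stops at bounded depth. The examples show that this is not a defect of the method. They are graphs of the kind considered in \eqref{eq:cliques}.

A \emph{generalized $m$-gon of order $(q,q)$} is a system of points and lines whose incidence graph $\Gamma$, the bipartite graph joining each point to the lines through it, is $(q+1)$-regular and has diameter $m$ and girth $2m$. For every prime power $q$ there exist a generalized quadrangle ($m=4$) and a generalized hexagon ($m=6$) of order $(q,q)$; see \cite[\S6.5]{BCN}. The \emph{collinearity graph} $H$ has the points as vertices, two distinct points being adjacent if they lie on a common line.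

\begin{lemma}\label{lem:polygon}
The collinearity graph is $d$-regular with $d=q(q+1)$. For $m=4$ it has $n=(q+1)(q^2+1)$ vertices, $\lambda_2=q^2+1$ and $\lambda_n=(q+1)^2$. For $m=6$ it has $n=(q+1)(q^4+q^2+1)$ vertices, $\lambda_2=q^2-q+1$ and $\lambda_n=(q+1)^2$.
\end{lemma}

\begin{proof}
Since $\Gamma$ is regular and bipartite, there are as many lines as points, and the point--line incidence matrix $N$ is square. Since $\Gamma$ has no $4$-cycle, two points lie on at most one common line. So $d=q(q+1)$, the adjacency matrix of $H$ is $NN^T-(q+1)I$, and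
\[
L_H=(q+1)^2I-NN^T .
\]

Two vertices of $\Gamma$ at distance $i\le m-1$ are joined by a unique geodesic, since two geodesics would produce a cycle of length at most $2m-2$. Fix $y$ and let $x$ be at distance $i$ from $y$ with $1\le i\le m-1$. Then one neighbor of $x$ is at distance $i-1$ from $y$ and, $\Gamma$ being bipartite, the other $q$ are at distance $i+1$. It follows that $(q+1)q^{i-1}$ vertices are at distance $i$ from $y$ for $1\le i\le m-1$. As $m$ is even, every line is at odd distance at most $m-1$ from a given point, so $n=(q+1)(1+q^2+\dots+q^{m-2})$.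

Let $T$ be the adjacency matrix of $\Gamma$ and let $T_i$ be the $0$--$1$ matrix of pairs at distance $i$, so $T_1=T$. The entry $(TT_i)_{xy}$ counts neighbors of $x$ at distance $i$ from $y$. Thus $TT_1=T_2+(q+1)I$ and $TT_i=T_{i+1}+qT_{i-1}$ for $2\le i\le m-2$. Solving,
\[
T_2=T^2-(q+1)I,\qquad T_3=T^3-(2q+1)T,
\]
and for $m=6$ also
\[
T_4=T^4-(3q+1)T^2+q(q+1)I,\qquad T_5=T^5-(4q+1)T^3+(3q^2+2q)T .
\]
The sum $T_1+T_3+\dots+T_{m-1}$ is the $0$--$1$ matrix of all point--line pairs. It equals $T(T^2-2qI)$ for $m=4$ and $T^5-4qT^3+3q^2T=T(T^2-qI)(T^2-3qI)$ for $m=6$. It annihilates every vector supported on points with coordinate sum $0$, and on vectors supported on points $T^2$ acts as $NN^T$. Multiplying by $T$ once more, we see that the eigenvalues of $NN^T$ on $\mathbf 1^\perp$ lie in $\{0,2q\}$ for $m=4$ and in $\{0,q,3q\}$ for $m=6$; on $\mathbf 1$ the eigenvalue is $(q+1)^2$.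

All these values occur. The matrix $T^2$ is the direct sum of $NN^T$ and $N^TN$, which have the same spectrum, so every eigenvalue of $T$ is plus or minus the square root of an eigenvalue of $NN^T$. This allows at most $m+1$ distinct eigenvalues of $T$, and fewer if a value is missing. But $I,T,\dots,T^m$ are linearly independent, because for $x,y$ at distance $i$ the entry $(T^j)_{xy}$ is zero for $j<i$ and positive for $j=i$; so the symmetric matrix $T$ has at least $m+1$ distinct eigenvalues. Hence $\lambda_n=(q+1)^2$, and $\lambda_2=(q+1)^2-2q$ or $(q+1)^2-3q$.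
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:growing}{\rm(c)}]
Scale $H$ as in Lemma~\ref{lem:eig} and let $q\to\infty$ through prime powers; note $\sqrt d\sim q$. For the quadrangle, $n\sim q^3$, so $d\sim n^{2/3}$, and
\[
\epsilon=\frac{(q+1)^2-(q^2+1)}{(q+1)^2+(q^2+1)}=\frac{q}{q^2+q+1},\qquad \epsilon\sqrt d\to1 .
\]
For the hexagon, $n\sim q^5$, so $d\sim n^{2/5}$, and
\[
\epsilon=\frac{(q+1)^2-(q^2-q+1)}{(q+1)^2+(q^2-q+1)}=\frac{3q}{2q^2+q+2},\qquad \epsilon\sqrt d\to\frac32 .\qedhere
\]
\end{proof}

\begin{remark}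
Both examples lie just outside a case of part (b). The quadrangle has $d^{3/2}\sim n$, and its limit $1$ equals the bound $2\cos\frac\pi3$ for $r=1$. The hexagon has $d^{5/2}\sim n$, and its limit $\frac32$ lies between the bounds $\sqrt2$ for $r=2$ and $2\cos\frac\pi5=\frac{1+\sqrt5}2$ for $r=3$.
\end{remark}

\section{Rigidity}\label{sec:rigid}

Weights entered the proof of Theorem~\ref{thm:finite} through H\"older's inequality, which is tight only when the weight of a step of the walk is constant. If $\epsilon\sqrt d$ is asymptotically at most $2$, the inequality must be asymptotically tight, and we show that this forces the weights to concentrate.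

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
For large $j$ we have $d\ge625$ and $\epsilon\le2.5/\sqrt d$, so \eqref{eq:deg}, Lemma~\ref{lem:geo} and Proposition~\ref{prop:key} hold for every $r\ge1$ and $0<\eta\le1$. By \eqref{eq:deg}, $D_{\min}$, $D_{\max}$ and $W/n$ tend to $1$. Let $Y=d\,a_{X_0X_1}$, the normalized weight of a step. By \eqref{eq:edge}, $d\,a_{X_kX_{k+1}}$ has the law of $Y$ for every $k$, and by \eqref{eq:inverse},
\begin{equation}\label{eq:Yinv}
\mathbb E[1/Y]=n/W\to1 .
\end{equation}

\emph{An upper bound on the mean of $\sqrt Y$.} We want to remove the indicator from \eqref{eq:key}. The variable $Y$ is not uniformly bounded, so an event of small probability could carry much of the mean of $\sqrt Y$; we truncate at $4$ first. For $k<r$, since $\mathcal G_r\subseteq\mathcal G_{k+1}$ and the truncated square root is at most $2$,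
\[
\sqrt d\ \mathbb E\Big[\sqrt{a_{X_kX_{k+1}}}\ \mathbf 1_{\mathcal G_{k+1}}\Big]\ge\mathbb E\Big[\sqrt{\min(d\,a_{X_kX_{k+1}},4)}\ \mathbf 1_{\mathcal G_r}\Big]\ge\mathbb E\sqrt{\min(Y,4)}-2\tau .
\]
Multiplying \eqref{eq:key} by $\sqrt d$ and using Lemma~\ref{lem:path},
\[
\mathbb E\sqrt{\min(Y,4)}\ \le\ 2\tau+\frac{1}{\sqrt{D_{\min}}\,\cos\frac\pi{r+2}}\Big(\frac{\epsilon\sqrt d}2+\frac{\sqrt d\,\Delta^r}{2n}\Big).
\]
Fix $r,\eta$ and let $j\to\infty$. Because $d\to\infty$ and $d=n^{o(1)}$, we have $\tau\to1.2\,r\eta$ and $\sqrt d\,\Delta^r/n\to0$. So $\limsup\mathbb E\sqrt{\min(Y,4)}\le2.4\,r\eta+1/\cos\frac\pi{r+2}$. The left side does not depend on $r$ or $\eta$. Letting $\eta\to0$ and then $r\to\infty$,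
\begin{equation}\label{eq:Ysqrt}
\limsup\ \mathbb E\sqrt{\min(Y,4)}\ \le\ 1 .
\end{equation}

\emph{Concentration of $Y$.} We combine \eqref{eq:Yinv} and \eqref{eq:Ysqrt} into one nonnegative function that vanishes only at $1$. Let $h(y)=2\sqrt{\min(y,4)}+1/y-3$ for $y>0$. On $(0,4)$ we have $h'(y)=y^{-1/2}-y^{-2}$, so $h$ decreases strictly on $(0,1]$, increases strictly on $[1,4]$, and $h(1)=0$. For $y\ge4$, $h(y)=1+1/y\ge1$. Hence $h\ge0$, and for $0<\xi<1$ the number $h_\xi=\min(h(1-\xi),h(1+\xi),1)$ is positive and bounds $h$ from below outside $(1-\xi,1+\xi)$. Since $\limsup\mathbb Eh(Y)\le2+1-3=0$, Markov's inequality gives $\mathbb P(|Y-1|\ge\xi)\le\mathbb Eh(Y)/h_\xi\to0$. So $Y\to1$ in probability.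

\emph{From the walk to the edge set.} The walk samples edges in proportion to their weight, while the theorem counts them uniformly; the factor $1/Y$ converts one measure into the other. From $|t|=t+2(-t)_+$,
\[
\mathbb E\Big|\frac1Y-1\Big|=\mathbb E\Big[\frac1Y\Big]-1+2\,\mathbb E\Big(1-\frac1Y\Big)_+\to0,
\]
by \eqref{eq:Yinv} and because $(1-1/Y)_+$ takes values in $[0,1]$ and tends to $0$ in probability. On the other hand, summing over ordered edges,
\[
\mathbb E\Big|\frac1Y-1\Big|=\sum_{(u,v)}\frac{a_{uv}}{W}\Big|\frac1{d\,a_{uv}}-1\Big|=\frac1{Wd}\sum_{(u,v)}|1-d\,a_{uv}|=\frac nW\cdot\frac2{nd}\sum_{uv\in E_H}\Big|\frac dn\,w_{uv}-1\Big| .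
\]
Since $W/n\to1$, this is the first claim. For the second, $|\deg(v)-dD_v|\le\sum_{u:\,uv\in E_H}|1-d\,a_{uv}|$, and therefore
\[
\frac1n\sum_v\Big|\frac{\deg(v)}d-1\Big|\ \le\ \frac1{nd}\sum_{(u,v)}|1-d\,a_{uv}|+\max_v|D_v-1|\ \to\ 0 .\qedhere
\]
\end{proof}

\begin{remark}
Some bound on the growth of $d$ is needed in Theorem~\ref{thm:rigid}. Take the scaled collinearity graph of the quadrangle, of degree $d$ and with weights $n/(q^2+q+1)\sim n/d$, and add $nd/2$ new edges of weight $1/n$. The error grows by at most $1/n$ and the average degree becomes $d'=2d$, so $\limsup\epsilon\sqrt{d'}\le\sqrt2<2$. But $d'w_{uv}/n$ tends to $2$ on the old edges and to $0$ on the new ones, so the first average in the theorem tends to $1$.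
\end{remark}

\begin{thebibliography}{9}

\bibitem{BCN}
Brouwer, Cohen and Neumaier, \emph{Distance-Regular Graphs}.

\bibitem{CST}
Antares Chen, Jonathan Shi and Luca Trevisan, \emph{Cut Sparsification of the Clique Beyond the Ramanujan Bound: A Separation of Cut Versus Spectral Sparsification}, arXiv:2008.05648 (2020).

\end{thebibliography}
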